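# Geometric structure spaces do not determine $C^*$-algebras up to isometry

## 1. Three theorems about kernels of extreme functionals

**Theorem 1.** There are $C^*$-algebras $\mathcal A,\mathcal B$ such that $\mathcal S(\mathcal A)$ and $\mathcal S(\mathcal B)$ are homeomorphic but $\mathcal A,\mathcal B$ are not Jordan $*$-isomorphic (hence not isometrically isomorphic). Here $\mathcal A=C(K,\mathcal K(H))$, with $K$ the one-point compactification of a discrete set of cardinality $\aleph_1$ and $\dim H=\aleph_1$.

So the invariant $\mathcal S$ is not complete in $\mathrm{core}(C^*\text{-}\mathbf{Ban}_1)$. The construction is carried out in ZFC. It can be pushed as far as cardinality permits.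

**Theorem 2.** For every $\varepsilon>0$ there are $2^{\aleph_1}$ $C^*$-algebras of density character $\aleph_1$ that are pairwise not Jordan $*$-isomorphic, whose spaces $\mathcal S(\cdot)$ are all homeomorphic, and whose pairwise Banach–Mazur distances are $\le 1+\varepsilon$. The homeomorphisms are induced by complete order isomorphisms. The number $2^{\aleph_1}$ is the largest possible for density character $\aleph_1$.

In the other direction, $\mathcal S$ does determine certain algebras among all $C^*$-algebras.

**Theorem 3.** Let $\mathcal A$ be a $c_0$-direct sum of $C^*$-algebras, each of which is unital and primitive (e.g. unital and simple) or is $\mathcal K(H_j)$ for some Hilbert space $H_j\neq0$. If $\mathcal B$ is any $C^*$-algebra with $\mathcal S(\mathcal B)$ homeomorphic to $\mathcal S(\mathcal A)$, then $\mathcal A$ and $\mathcal B$ are Jordan $*$-isomorphic.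

These notes do not settle whether $\mathcal S$ is complete on all separable, all $\sigma$-unital, or all unital $C^*$-algebras.

In plain words: to a Banach space $X$ we attach the set of hyperplanes that are kernels of extreme points of the dual ball, and we remember only which hyperplanes contain the intersection of which families of hyperplanes. All norms and scalars are thrown away. If two $C^*$-algebras give the same incidence structure, are they isometric? The problem is taken from Ryotaro Tanaka, "Banach space theoretical construction of (primitive) spectra of $C^*$-algebras and the Naimark problem revisited", arXiv:2504.05551 (2025). Two results from the statement of the problem frame it. For each of $\mathbb K=\mathbb R,\mathbb C$ there are Banach spaces over $\mathbb K$ that are not isometrically isomorphic but have homeomorphic structure spaces; and on abelian $C^*$-algebras $\mathcal S$ is complete.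

## 2. The space $\mathcal S(X)$, its closure operator, and Jordan $*$-isomorphisms

The objects of $\mathbb K\text{-}\mathbf{Ban}_1$ are Banach spaces over $\mathbb K$, the morphisms are linear maps of norm at most $1$, and $C^*\text{-}\mathbf{Ban}_1$ is the full subcategory of $\mathbb C\text{-}\mathbf{Ban}_1$ on the $C^*$-algebras. The core of a category keeps only the isomorphisms; here these are the isometric linear isomorphisms.

**Definition (structure space).** For a Banach space $X\ne\{0\}$ put
$$\mathcal S(X)=\{\ker f: f\in\mathrm{ext}(B_{X^*})\},\qquad \mathrm{cl}(\mathcal F)=\Bigl\{N\in\mathcal S(X):\ \bigcap\mathcal F\subseteq N\Bigr\}\quad(\mathcal F\subseteq\mathcal S(X)),$$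
with $\bigcap\emptyset=X$, so $\mathrm{cl}(\emptyset)=\emptyset$. Put $\mathcal S(\{0\})=\emptyset$. A set $\mathcal F$ is *closed* if $\mathrm{cl}(\mathcal F)=\mathcal F$. A *homeomorphism* is a bijection $\Phi$ with $\Phi(\mathrm{cl}(\mathcal F))=\mathrm{cl}(\Phi(\mathcal F))$ for every $\mathcal F$.

Note that $\bigcap\mathrm{cl}(\mathcal F)=\bigcap\mathcal F$, and that singletons are closed, because a hyperplane contained in a hyperplane equals it. An isometric isomorphism $T:X\to Y$ induces the homeomorphism $N\mapsto T(N)$, so $\mathcal S$ is an invariant on the core. It is *complete* on a subcategory of the core if homeomorphic structure spaces there force an isometric isomorphism.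

**Definition (Jordan $*$-isomorphism).** A bijective linear map $J:\mathcal A\to\mathcal B$ with $J(a^*)=J(a)^*$ and $J(ab+ba)=J(a)J(b)+J(b)J(a)$.

For example, the transpose on $M_n$ is one, although for $n\ge2$ it reverses products and does not preserve them. By results of Kadison and of Paterson and Sinclair, a map $T:\mathcal A\to\mathcal B$ is an isometric isomorphism if and only if $T(a)=UJ(a)$ for a Jordan $*$-isomorphism $J$ and a unitary $U$ in the multiplier algebra of $\mathcal B$. So Jordan $*$-isomorphisms are isometric, and two $C^*$-algebras are isometrically isomorphic exactly when they are Jordan $*$-isomorphic. This is why the theorems speak of Jordan $*$-isomorphisms.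

The remaining terms are these. The *density character* is the least cardinality of a dense subset; for $\ell^2(\omega_1)$ it is $\aleph_1$. The *Banach–Mazur distance* of $X,Y$ is $\inf\|T\|\|T^{-1}\|$ over linear homeomorphisms $T:X\to Y$; it is $1$ for isometric spaces. A *complete order isomorphism* is a linear bijection that, applied entrywise to $m\times m$ matrices for each $m$, preserves positivity in both directions; on $M_n$ the map $a\mapsto h^{1/2}ah^{1/2}$ with $h$ positive and invertible is an example, and it sends $1$ to $h$. A $C^*$-algebra is *primitive* if it has a faithful irreducible representation: $\mathcal K(H)+\mathbb C1$ is primitive, $C([0,1])$ is not. The *$c_0$-direct sum* of $(\mathcal A_j)$ consists of the families $(a_j)$ with $\{j:\|a_j\|\ge\varepsilon\}$ finite for all $\varepsilon>0$, with the supremum norm; $c_0$ itself is the $c_0$-sum of copies of $\mathbb C$.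

Conventions: inner products are linear in the first variable, ideals are closed and two-sided, $\mathcal K(H)$ denotes the compact operators, irreducible representations are nonzero, and $\omega^\pi_{\xi,\eta}(a)=\langle\pi(a)\xi,\eta\rangle$. We use the following textbook facts freely.

1. *Kadison transitivity.* If $\pi_1,\dots,\pi_r$ are pairwise inequivalent irreducible representations of $\mathcal C$, $F_k\subseteq H_{\pi_k}$ are finite-dimensional and $T_k:F_k\to H_{\pi_k}$ are linear, some $a\in\mathcal C$ satisfies $\pi_k(a)|_{F_k}=T_k$ for all $k$. If $\xi,\eta$ are unit vectors of $H_\pi$ with $\pi$ irreducible, some unitary $u$ in the unitization satisfies $\pi(u)\xi=\eta$.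
2. Irreducible representations separate the points of a $C^*$-algebra. Applied to a quotient: every proper ideal is killed by some irreducible representation.
3. Every irreducible representation of $\mathcal K(H)$ is unitarily equivalent to the identity representation.

## 3. Extreme functionals are coefficients of irreducible representations

To compute $\mathcal S$ of a $C^*$-algebra we must know the extreme points of the dual ball.

**Lemma 4.** Let $\mathcal C\neq0$ be a $C^*$-algebra. Then $\mathrm{ext}(B_{\mathcal C^*})$ is the set of all $\omega^\pi_{\xi,\eta}$ with $\pi$ irreducible and $\xi,\eta$ unit vectors of $H_\pi$.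

**Step 1: pure states are extreme in the whole dual ball.** Let $\omega=\frac12(g_1+g_2)$ be a pure state, $\|g_j\|\le1$, and let $(e_\lambda)$ be an approximate unit. Then $\omega(e_\lambda)\to1$ while $|g_j(e_\lambda)|\le1$. So the real parts of $g_j(e_\lambda)$ tend to $1$, and since the moduli are at most $1$, $g_j(e_\lambda)\to1$. A functional of norm at most $1$ with this property is a state. Purity gives $g_1=g_2=\omega$.

**Step 2: every $\omega^\pi_{\xi,\eta}$ is extreme, by moving it to a pure state.** Choose a unitary $u$ in the unitization with $\pi(u)\xi=\eta$. The map $g\mapsto g(\,\cdot\,u)$ is a linear isometric bijection of $\mathcal C^*$, so it preserves extreme points and non-extreme points. It sends $\omega^\pi_{\xi,\eta}$ to $\omega^\pi_{\eta,\eta}$, a pure state.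

**Step 3: an extreme $f$ has a pure absolute value.** We have $\|f\|=1$. Polar decomposition in the predual of $\mathcal C^{**}$ gives $f(x)=\omega(xv)$ with $\omega$ a state and $v\in\mathcal C^{**}$ a partial isometry with $v^*v=s(\omega)$, the support projection. Let $\omega=\frac12(\omega_1+\omega_2)$ with states $\omega_j$, and put $f_j(x)=\omega_j(xv)$. Then $f=\frac12(f_1+f_2)$ and $\|f_j\|\le1$, so $f_j=f$. As $\omega_j\le2\omega$, we have $s(\omega_j)\le s(\omega)=v^*v$, and hence
$$\omega_j(x)=\omega_j(xv^*v)=f_j(xv^*)=f(xv^*)=\omega(xv^*v)=\omega(x).$$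
So $\omega$ is pure.

**Step 4: reading off the coefficient.** Let $(\pi,\zeta)$ be the GNS representation of $\omega$, which is irreducible, extended normally to $\mathcal C^{**}$. Then $f(x)=\langle\pi(x)\pi(v)\zeta,\zeta\rangle$, so $f=\omega^\pi_{\xi,\zeta}$ with $\xi=\pi(v)\zeta$ and $\|\xi\|^2=\omega(v^*v)=1$. $\square$

Write $[\pi;\xi,\eta]=\ker\omega^\pi_{\xi,\eta}$ for any nonzero $\xi,\eta\in H_\pi$. By Lemma 4 these are exactly the points of $\mathcal S(\mathcal C)$. Here are the simplest cases.

**Example (commutative).** Let $L$ be compact Hausdorff. The irreducible representations of $C(L)$ are the evaluations, so the points of $\mathcal S(C(L))$ are $N_x=\{f:f(x)=0\}$. By Urysohn's lemma, every $f$ that vanishes on $F\subseteq L$ vanishes at $x$ if and only if $x\in\overline F$. So $\mathcal S(C(L))$ is $L$ with its usual closure, and it determines $C(L)$.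

**Example ($M_2$).** Here $\omega_{e_k,e_j}(a)=a_{jk}$, and the points are pairs of lines $[\xi,\eta]$ in $\mathbb C^2$. The closure of $\{a_{11}=0\},\{a_{22}=0\}$ consists of the kernels of those $xa_{11}+ya_{22}$ that are multiples of some $\omega_{\xi,\eta}$. This requires the matrix $\mathrm{diag}(x,y)$ to have rank one, i.e. exactly one of $x,y$ is nonzero, so we get just the two points. The closure of $\{a_{11}=0\},\{a_{21}=0\}$ is different: $xa_{11}+ya_{21}=\langle ae_1,\bar xe_1+\bar ye_2\rangle$ always has the right form, so we get a whole projective line. Thus the union of two closed points can have infinite closure, and $\mathrm{cl}$ is not a topological closure. Among four-dimensional algebras, $\mathcal S(\mathbb C^4)$ has four points and $\mathcal S(M_2)$ infinitely many.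

## 4. Fibrewise twists of $C(\alpha I,\mathcal K(H))$

We look for linear bijections, far from isometric, that carry kernels of coefficient functionals to kernels of coefficient functionals. On a single fibre $\mathcal K(H)$ the map $a\mapsto h^{1/2}ah^{1/2}$ does this, but its image is again $\mathcal K(H)$. So we let $h$ vary over a base space.

Let $I$ be an infinite discrete set and $\alpha I=I\cup\{\infty\}$ its one-point compactification. "As $i\to\infty$" means: for each $\varepsilon>0$, off a finite subset of $I$. A function $a:\alpha I\to\mathcal K(H)$ is continuous iff $\|a(i)-a(\infty)\|\to0$ as $i\to\infty$; in that case $a(i)=a(\infty)$ off a countable set. Put $\mathcal A=C(\alpha I,\mathcal K(H))$.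

**Definition (twisting field).** Fix $t\in(0,1)$. A *twisting field* is a family $h=(h_i)_{i\in\alpha I}$ in $B(H)$ with $(1-t)1\le h_i\le(1+t)1$, $h_\infty=1$, and $\langle h_ix,y\rangle\to\langle x,y\rangle$ as $i\to\infty$ for all $x,y\in H$. Put
$$\theta_h(a)(i)=h_i^{1/2}a(i)h_i^{1/2},\qquad \mathcal B_h=\theta_h(\mathcal A)\subseteq\ell^\infty(\alpha I,\mathcal K(H)).$$

For the constant field $1$ we get $\mathcal B_1=\mathcal A$. If $\dim H<\infty$, weak convergence is norm convergence, so $h_i^{\pm1/2}\to1$ in norm and $\mathcal B_h=\mathcal A$. To get something new we need weak convergence without norm convergence. Write $E_{\alpha\beta}x=\langle x,e_\beta\rangle e_\alpha$. On $\ell^2(\mathbb N)$ with $I=\{1,2,\dots\}$ take $h_n=1+t(E_{0n}+E_{n0})$. Then $h_n\to1$ weakly but $\|h_n-1\|=t$. From the eigenvectors $(e_0\pm e_n)/\sqrt2$ we find $h_n^{1/2}e_0=xe_0+ye_n$ with $x,y=\frac12(\sqrt{1+t}\pm\sqrt{1-t})$. So the $(n,0)$ matrix entry of $\theta_h(E_{00})(n)$ is $xy=t/2$, and $\theta_h(E_{00})$ does not converge to $E_{00}$: as a set, $\mathcal B_h\ne\mathcal A$.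

**Lemma 5.** Let $h$ be a twisting field. If $a,b\in\mathcal A$, then $(a(i)h_ib(i))_i\in\mathcal A$. Consequently $\mathcal B_h$ is a $C^*$-subalgebra of $\ell^\infty(\alpha I,\mathcal K(H))$, and $\theta_h:\mathcal A\to\mathcal B_h$ is a bounded linear bijection with $\|\theta_h\|\le1+t$, $\|\theta_h^{-1}\|\le(1-t)^{-1}$.

**Step 1: compact operators turn weak convergence into norm convergence.** If $k=\langle\,\cdot\,,y\rangle x$ and $l=\langle\,\cdot\,,v\rangle u$, then $kh_il=\langle h_iu,y\rangle\langle\,\cdot\,,v\rangle x\to kl$ in norm. By linearity this holds for finite-rank $k,l$, and since $\|h_i\|\le1+t$, by approximation for all compact $k,l$.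

**Step 2: the sandwiched product is continuous.** As $i\to\infty$, each of the three terms in
$$a(i)h_ib(i)-a(\infty)b(\infty)=(a(i)-a(\infty))h_ib(i)+a(\infty)h_i(b(i)-b(\infty))+\bigl(a(\infty)h_ib(\infty)-a(\infty)b(\infty)\bigr)$$
tends to $0$, the last one by Step 1.

**Step 3: the algebra structure.** We have $\theta_h(a)^*=\theta_h(a^*)$ and $\theta_h(a)\theta_h(b)=\theta_h\bigl((a(i)h_ib(i))_i\bigr)$, so $\mathcal B_h$ is a $*$-algebra. Clearly $\|\theta_h\|\le1+t$. From $a(i)=h_i^{-1/2}\theta_h(a)(i)h_i^{-1/2}$ we get $\|a\|\le(1-t)^{-1}\|\theta_h(a)\|$. So $\theta_h$ is injective and its range is closed. $\square$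

**Lemma 6.** Each $\mathrm{ev}_i:\mathcal B_h\to\mathcal K(H)$ $(i\in\alpha I)$ is a surjective $*$-homomorphism, hence an irreducible representation. Every irreducible representation of $\mathcal B_h$ is unitarily equivalent to some $\mathrm{ev}_j$.

*Proof.* Constant functions $k\in\mathcal K(H)$ give $\theta_h(k)(i)=h_i^{1/2}kh_i^{1/2}$, which exhausts $\mathcal K(H)$. Now let $\pi$ be irreducible. For $g\in C(\alpha I)$ we have $g\theta_h(a)=\theta_h(ga)$, so $g$ is a central multiplier of $\mathcal B_h$. The extension of $\pi$ to the multiplier algebra sends $g$ into $\pi(\mathcal B_h)'=\mathbb C1$. This defines a unital $*$-homomorphism $C(\alpha I)\to\mathbb C$, which is evaluation at some $j\in\alpha I$; so $\pi(gb)=g(j)\pi(b)$ for all $g,b$. Let $b=\theta_h(a)$ with $b(j)=0$. Then $a(j)=0$, and $a$ is a norm limit of elements $ga$ with $g(j)=0$: if $j\in I$ take $g=1-1_{\{j\}}$, and if $j=\infty$ take $g=1_F$ with $F\subset I$ finite. As $\pi(\theta_h(ga))=g(j)\pi(b)=0$, we get $\pi(b)=0$. Thus $\pi$ factors through $\mathrm{ev}_j(\mathcal B_h)=\mathcal K(H)$, and fact 3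 applies. $\square$

**Proposition 7.** For every twisting field $h$, $N\mapsto\theta_h(N)$ is a homeomorphism $\mathcal S(\mathcal A)\to\mathcal S(\mathcal B_h)$.

*Proof.* By Lemmas 4 and 6, $\mathcal S(\mathcal B_h)$ consists of the kernels of $f_{i,\xi,\eta}(b)=\langle b(i)\xi,\eta\rangle$ with $i\in\alpha I$ and $\xi,\eta\ne0$, and the same description holds for $\mathcal A=\mathcal B_1$. Since
$$f_{i,\xi,\eta}(\theta_h(a))=\langle a(i)h_i^{1/2}\xi,h_i^{1/2}\eta\rangle,$$
$\theta_h$ carries the kernel on $\mathcal A$ with data $(i,h_i^{1/2}\xi,h_i^{1/2}\eta)$ onto the kernel on $\mathcal B_h$ with data $(i,\xi,\eta)$. As $h_i^{1/2}$ is invertible, this is a bijection of structure spaces. As $\theta_h$ is bijective, $\bigcap_{N\in\mathcal F}\theta_h(N)=\theta_h(\bigcap\mathcal F)$, so $\bigcap\mathcal F\subseteq N$ iff $\bigcap_{N'\in\mathcal F}\theta_h(N')\subseteq\theta_h(N)$. Closures are preserved. $\square$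

So every twist has the right structure space. What remains is to find a twist that is not Jordan $*$-isomorphic to $\mathcal A$.

## 5. Gram–Schmidt undoes every twist over a separable $H$

The natural first try is the field on $\ell^2(\mathbb N)$ above. It fails, and so does every twist over a separable Hilbert space.

**Lemma 8.** Let $H$ be separable and let $h$ be a twisting field. Then $\mathcal B_h$ is $*$-isomorphic to $\mathcal A$.

*Proof.* Let $e_0,e_1,\dots$ be an orthonormal basis of $H$. Apply Gram–Schmidt to $h_i^{1/2}e_0,h_i^{1/2}e_1,\dots$. Since $h_i^{1/2}$ is invertible, the result is an orthonormal basis $f_{i,0},f_{i,1},\dots$ of $H$. Let $u_i$ be the unitary with $u_if_{i,k}=e_k$, and put $v_i=u_ih_i^{1/2}$. Then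
$$v_ie_k=\sum_{j\le k}\langle h_i^{1/2}e_k,f_{i,j}\rangle e_j .$$
These coefficients are continuous functions of the positive definite Gram matrix $(\langle h_ie_j,e_l\rangle)_{j,l\le k}$. This *finite* matrix tends to the identity matrix, for which the output is $e_k$. So $v_ie_k\to e_k$ for each $k$, and as $\|v_i\|\le\sqrt{1+t}$, $v_i\to1$ strongly. Since $\|v_i^{-1}\|\le(1-t)^{-1/2}$ and $v_i^{-1}x-x=v_i^{-1}(x-v_ix)$, also $v_i^{-1}\to1$ strongly.

If $w_i\to1$ strongly and boundedly, then $w_ik\to k$ and $kw_i^*\to k$ in norm for compact $k$; hence $(w_ia(i)w_i^*)_i\in\mathcal A$ for $a\in\mathcal A$ (at $\infty$ we have $v_\infty=1$). With $w_i=v_i$ and $w_i=v_i^{-1}$ we see that $a\mapsto(v_ia(i)v_i^*)_i$ maps $\mathcal A$ onto $\mathcal A$. But $v_ia(i)v_i^*=u_i\theta_h(a)(i)u_i^*$. So $b\mapsto(u_ib(i)u_i^*)_i$ is a $*$-isomorphism $\mathcal B_h\to\mathcal A$. $\square$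

The argument used that each basis vector has only finitely many predecessors. Let us see what happens at a limit position. Let $\delta$ be a countable limit ordinal, $\gamma_n\uparrow\delta$ strictly, and $h_n=1+t(E_{\gamma_n\delta}+E_{\delta\gamma_n})$ on a space with basis $(e_\alpha)_{\alpha\le\delta}$. Let $Q_n$ be the projection onto the closed span of $h_n^{1/2}e_\alpha$, $\alpha<\delta$. Since $h_n^{1/2}e_{\gamma_n}\in\operatorname{ran}Q_n$,
$$\|Q_nh_n^{1/2}e_\delta\|\ \ge\ \frac{|\langle h_n^{1/2}e_\delta,h_n^{1/2}e_{\gamma_n}\rangle|}{\|h_n^{1/2}e_{\gamma_n}\|}=\frac{|\langle h_ne_\delta,e_{\gamma_n}\rangle|}{\langle h_ne_{\gamma_n},e_{\gamma_n}\rangle^{1/2}}=t\qquad\text{for all }n, \tag{1}$$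
whereas for $h_\infty=1$ the projection of $e_\delta$ onto the span of its predecessors is $0$. So Gram–Schmidt in this order is discontinuous at stage $\delta$, although $h_n\to1$ weakly.

A single $\delta$ is harmless: countably many basis vectors can be re-enumerated in order type $\omega$, and Lemma 8 applies. To block this, we place such a jump at very many limit ordinals below $\omega_1$ at once, and show that an isomorphism cannot re-order $\omega_1$ enough to avoid them all.

## 6. Twists indexed by sets of countable limit ordinals

Let $H=\ell^2(\omega_1)$ with basis $(e_\alpha)_{\alpha<\omega_1}$. For $\delta\le\omega_1$ let $\ell^2(\delta)=\overline{\mathrm{span}}\{e_\alpha:\alpha<\delta\}$, with projection $p_\delta$. Let $\Lambda$ be the set of nonzero countable limit ordinals. For each $\delta\in\Lambda$ fix a strictly increasing sequence $(\gamma^\delta_n)_{n\in\mathbb N}$ with supremum $\delta$. Let $I=\Lambda\times\mathbb N$, a set of cardinality $\aleph_1$, and $\mathcal A=C(\alpha I,\mathcal K(H))$. For $\Sigma\subseteq\Lambda$ put $h^\Sigma_\infty=1$ and, for $i=(\delta,n)$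 and $\gamma=\gamma^\delta_n$,
$$h_i^\Sigma=1+t(E_{\gamma\delta}+E_{\delta\gamma})\ \text{ if }\delta\in\Sigma,\qquad h_i^\Sigma=1\ \text{ if }\delta\notin\Sigma .$$

**Lemma 9.** $h^\Sigma$ is a twisting field.

*Proof.* The operator $E_{\gamma\delta}+E_{\delta\gamma}$ has eigenvalues $\pm1$ and, on the remaining basis vectors, $0$; this gives the bounds. Let $x,y\in H$, $\varepsilon>0$. The set $F=\{\alpha:|x_\alpha|\ge\varepsilon\text{ or }|y_\alpha|\ge\varepsilon\}$ is finite. The map $(\delta,n)\mapsto\{\gamma^\delta_n,\delta\}$ is injective, since $\delta$ is the larger element. So for all but finitely many $i=(\delta,n)$ one of $\gamma=\gamma_n^\delta$, $\delta$ lies outside $F$, and then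
$$|\langle(h_i-1)x,y\rangle|\le t\bigl(|x_\delta||y_\gamma|+|x_\gamma||y_\delta|\bigr)\le t\varepsilon(\|x\|+\|y\|).\qquad\square$$

Write $\theta_\Sigma,\mathcal B_\Sigma$ for $\theta_{h^\Sigma},\mathcal B_{h^\Sigma}$; thus $\mathcal B_\emptyset=\mathcal A$. By Proposition 7, all $\mathcal S(\mathcal B_\Sigma)$ are homeomorphic.

Countable $\Sigma$ give nothing. Choose a countable ordinal $\eta$ above all elements of $\Sigma$. Every $h_i$ maps $\ell^2(\eta)$ to itself and is $1$ on its complement. Since $\ell^2(\eta)$ is separable, the unitaries of Lemma 8 on $\ell^2(\eta)$, extended by $1$, satisfy $u_ih_i^{1/2}\to1$ strongly on $H$, and the rest of that proof gives $\mathcal B_\Sigma\cong\mathcal A$. So only the behavior of $\Sigma$ arbitrarily far out in $\omega_1$ can matter.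

**Definition (club, stationary).** $D\subseteq\omega_1$ is *closed unbounded* (a *club*) if it is unbounded and contains the supremum of each increasing sequence $(\delta_n)_{n\in\mathbb N}$ in $D$. A set is *stationary* if it meets every club.

For example, $\Lambda$ is a club, so the set of successor ordinals is not stationary. Every club $D$ is itself stationary: given another club $D'$, choose $\alpha_1<\beta_1<\alpha_2<\beta_2<\cdots$ alternately in $D$ and $D'$; the common supremum lies in both.

**Lemma 10.** For $r:\omega_1\to\omega_1$ the set $D=\{\delta\in\Lambda:r(\alpha)\le\delta\text{ for all }\alpha<\delta\}$ is a club.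

*Proof.* Closed: if $\delta_n\in D$ increase to $\delta$, then $\delta\in\Lambda$, and any $\alpha<\delta$ is below some $\delta_n$, so $r(\alpha)\le\delta_n\le\delta$. Unbounded: given $\beta$, choose countable ordinals $\delta_0>\beta$ and $\delta_{n+1}>\delta_n$ with $\delta_{n+1}\ge\sup_{\alpha<\delta_n}r(\alpha)$. This is possible because a countable supremum of countable ordinals is countable. Then $\sup_n\delta_n$ is a limit ordinal above $\beta$ in $D$. $\square$

## 7. Jordan isomorphisms respect a club of initial subspaces

**Proposition 11.** If $\mathcal B_\Sigma$ and $\mathcal B_{\Sigma'}$ are Jordan $*$-isomorphic, then there is a club $D\subseteq\Lambda$ with $D\cap(\Sigma\triangle\Sigma')=\emptyset$.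

Write $h=h^\Sigma$, $\theta=\theta_\Sigma$, $h'=h^{\Sigma'}$, $\theta'=\theta_{\Sigma'}$, and let $J:\mathcal B_\Sigma\to\mathcal B_{\Sigma'}$ be a Jordan $*$-isomorphism. For $\delta\in\Lambda$ and $i\in\alpha I$ let $P_i,P_i'$ be the orthogonal projections onto the closed subspaces $h_i^{1/2}\ell^2(\delta)$ and $h_i'^{1/2}\ell^2(\delta)$.

The plan is to detect "$\delta\in\Sigma$" by whether compression by $(P_i)_i$ maps $\mathcal B_\Sigma$ into itself. If $\delta\notin\Sigma$ it does (Step 4); if $\delta\in\Sigma$ it does not, because of the jump (1) (Step 5). Steps 1–3 show that $J$ matches the projections for $\Sigma$ with those for $\Sigma'$, for club many $\delta$.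

**Step 1: each element is supported below a countable ordinal.** *For $b\in\mathcal B_\Sigma$ there is $\rho<\omega_1$ with $\operatorname{ran}b(i)\subseteq h_i^{1/2}\ell^2(\rho)$ for all $i\in\alpha I$; likewise for $\Sigma'$.* Write $b=\theta(a)$; then $\operatorname{ran}b(i)=h_i^{1/2}\operatorname{ran}a(i)$. As $a(i)$ is compact, its range is separable. Each vector of $H$ has countable support, so the range lies in $\ell^2(\rho_i)$ for some $\rho_i<\omega_1$. Since $a(i)=a(\infty)$ off a countable set, only countably many $\rho_i$ are needed, and their supremum is countable.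

**Step 2: $J$ acts fibre by fibre through a unitary or antiunitary.** *For each $i\in\alpha I$ there are $\varphi(i)\in\alpha I$ and a unitary or antiunitary $W_i$ on $H$ with*
$$J(b)(i)=W_i\,b(\varphi(i))\,W_i^{-1}\qquad\text{for all self-adjoint }b\in\mathcal B_\Sigma. \tag{2}$$
The map $\psi=\mathrm{ev}_i\circ J$ is a surjective Jordan $*$-homomorphism onto $\mathcal K(H)$, a prime ring. Herstein's theorem (*Jordan homomorphisms*, Trans. AMS 81 (1956)) says that a Jordan homomorphism onto a prime ring of characteristic $\ne2,3$ is a homomorphism or an anti-homomorphism. If $\psi$ is a homomorphism, it is an irreducible representation of $\mathcal B_\Sigma$ on $H$, and Lemma 6 gives (2) with $W_i$ unitary. If $\psi$ is an anti-homomorphism, let $C$ be complex conjugation in the basis $(e_\alpha)$. The map $b\mapsto C\psi(b)^*C$ is linear (two conjugate-linear operations), multiplicative ($C\psi(bc)^*C=C(\psi(c)\psi(b))^*C=C\psi(b)^*C\cdot C\psi(c)^*C$), $*$-preserving and onto $\mathcal K(H)$. By Lemma 6 it equals $b\mapsto Vb(j)V^*$ for some $j$ and unitary $V$. Hence $\psi(b)=CV\,b(j)^*\,V^*C$,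 which is (2) for self-adjoint $b$, with $\varphi(i)=j$ and $W_i=CV$ antiunitary.

**Step 3: closing off makes $J$ match initial subspaces.** Let $b_\alpha=\theta(E_{\alpha\alpha})$ and $b'_\alpha=\theta'(E_{\alpha\alpha})$, with $E_{\alpha\alpha}$ a constant function. These are self-adjoint, with $\operatorname{ran}b_\alpha(i)=\mathbb Ch_i^{1/2}e_\alpha$ and $\operatorname{ran}b'_\alpha(i)=\mathbb Ch_i'^{1/2}e_\alpha$. By Step 1 choose countable $\rho(\alpha),\rho'(\alpha)$ with
$$\operatorname{ran}J(b_\alpha)(i)\subseteq h_i'^{1/2}\ell^2(\rho(\alpha)),\qquad\operatorname{ran}J^{-1}(b_\alpha')(i)\subseteq h_i^{1/2}\ell^2(\rho'(\alpha))\qquad(i\in\alpha I),$$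
and put $D=\{\delta\in\Lambda:\rho(\alpha)\le\delta\text{ and }\rho'(\alpha)\le\delta\text{ for all }\alpha<\delta\}$. By Lemma 10 with $r=\max(\rho,\rho')$, $D$ is a club. We claim that for $\delta\in D$
$$W_iP_{\varphi(i)}W_i^{-1}=P_i'\qquad(i\in\alpha I). \tag{3}$$
Let $\alpha<\delta$. By (2), $W_ih_{\varphi(i)}^{1/2}e_\alpha\in W_i\operatorname{ran}b_\alpha(\varphi(i))=\operatorname{ran}J(b_\alpha)(i)\subseteq\operatorname{ran}P'_i$. Taking closed spans over $\alpha<\delta$ gives $W_i\operatorname{ran}P_{\varphi(i)}\subseteq\operatorname{ran}P'_i$. Conversely, $c_\alpha=J^{-1}(b'_\alpha)$ is self-adjoint and, by (2),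
$$h_i'^{1/2}e_\alpha\in\operatorname{ran}J(c_\alpha)(i)=W_i\operatorname{ran}c_\alpha(\varphi(i))\subseteq W_ih_{\varphi(i)}^{1/2}\ell^2(\delta)=W_i\operatorname{ran}P_{\varphi(i)}.$$
So $W_i\operatorname{ran}P_{\varphi(i)}=\operatorname{ran}P_i'$. As $W_i$ is unitary or antiunitary, (3) follows.

**Step 4: if $\delta\in\Lambda\setminus\Sigma$, compression preserves $\mathcal B_\Sigma$.** *That is, $(P_ib(i)P_i)_i\in\mathcal B_\Sigma$ for $b\in\mathcal B_\Sigma$.* Put $p=p_\delta$, let $(ph_ip)^{-1}$ be the inverse on $\ell^2(\delta)$, and $R_i=p(ph_ip)^{-1}ph_i$. The projection onto the range of the injective operator $V=h_i^{1/2}|_{\ell^2(\delta)}$ is $V(V^*V)^{-1}V^*$, that is $P_i=h_i^{1/2}p(ph_ip)^{-1}ph_i^{1/2}$. So $P_ih_i^{1/2}=h_i^{1/2}R_i$, and for $b=\theta(a)$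
$$P_ib(i)P_i=h_i^{1/2}\,R_ia(i)R_i^*\,h_i^{1/2}.$$
We must show $(R_ia(i)R_i^*)_i\in\mathcal A$. Clearly $R_\infty=p$. Let $i=(\beta,n)$ and $\gamma=\gamma^\beta_n<\beta$.

If $\beta\notin\Sigma$, then $h_i=1$. If $\beta<\delta$, both $\gamma,\beta$ are below $\delta$; if $\gamma\ge\delta$, neither is. In all these cases $h_i$ commutes with $p$, so $ph_ip=ph_i$ and $R_i=p$. In the remaining case $\beta\in\Sigma$ and $\gamma<\delta\le\beta$. Because $\delta\notin\Sigma$, we have $\beta\ne\delta$, so $\delta<\beta$. Then $ph_ip=p$, $R_i=ph_i=p+tE_{\gamma\beta}$, and $\|R_ix-px\|=t|x_\beta|$.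

Fix $x\in H$ and $\varepsilon>0$. Only finitely many $\beta$ have $t|x_\beta|\ge\varepsilon$. For each $\beta>\delta$ only finitely many $n$ have $\gamma^\beta_n<\delta$, since $\gamma_n^\beta\uparrow\beta>\delta$. Hence $R_ix\to px$ as $i\to\infty$. As $\|R_i\|\le1+t$, we get $R_ik\to pk$ and $kR_i^*=(R_ik^*)^*\to kp$ in norm for compact $k$. With $k=a(\infty)$,
$$R_ia(i)R_i^*-pkp=R_i(a(i)-k)R_i^*+(R_ik-pk)R_i^*+p(kR_i^*-kp)\to0 .$$

**Step 5: if $\delta\in\Sigma'$, compression does not preserve $\mathcal B_{\Sigma'}$.** *That is, $c=(P_i'b'(i)P_i')_i\notin\mathcal B_{\Sigma'}$ for $b'=\theta'(E_{\delta\delta})$.* Since $h'_\infty=1$, $c(\infty)=p_\delta E_{\delta\delta}p_\delta=0$. If $c=\theta'(d)$ with $d\in\mathcal A$, then $d(\infty)=0$ and $\|c(i)\|\le(1+t)\|d(i)\|\to0$ as $i\to\infty$. But $b'(i)=\langle\,\cdot\,,h_i'^{1/2}e_\delta\rangle h_i'^{1/2}e_\delta$, so $\|c(i)\|=\|P_i'h_i'^{1/2}e_\delta\|^2$. For $i=(\delta,n)$ this is at least $t^2$, by the computation (1): with $\gamma=\gamma_n^\delta<\delta$, the vector $h_i'^{1/2}e_\gamma$ lies in $\operatorname{ran}P'_i$, $\langle h'_ie_\delta,e_\gamma\rangle=t$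 and $\langle h_i'e_\gamma,e_\gamma\rangle=1$. This holds for all $n\in\mathbb N$, a contradiction.

**Step 6: transport.** Let $\delta\in D\setminus\Sigma$. Put $b'=\theta'(E_{\delta\delta})$ and $b=J^{-1}(b')$, which is self-adjoint. By Step 4, $PbP:=(P_jb(j)P_j)_j\in\mathcal B_\Sigma$. By (2) and (3),
$$J(PbP)(i)=W_iP_{\varphi(i)}b(\varphi(i))P_{\varphi(i)}W_i^{-1}=P_i'b'(i)P_i'\qquad(i\in\alpha I).$$
So $(P_i'b'(i)P_i')_i\in\mathcal B_{\Sigma'}$, and Step 5 gives $\delta\notin\Sigma'$. The definition of $D$ is symmetric in $J$ and $J^{-1}$, so the same argument for $J^{-1}$ shows that $\delta\in D\setminus\Sigma'$ implies $\delta\notin\Sigma$. Hence $D\cap(\Sigma\triangle\Sigma')=\emptyset$. $\square$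

**Proof of Theorem 1.** Take $t=\frac12$, $\mathcal A=\mathcal B_\emptyset$ and $\mathcal B=\mathcal B_\Lambda$. By Proposition 7 the structure spaces are homeomorphic. A Jordan $*$-isomorphism would give, by Proposition 11, a club $D\subseteq\Lambda$ with $D=D\cap(\emptyset\triangle\Lambda)=\emptyset$, which is impossible since clubs are nonempty. By the description of isometries in Section 2, $\mathcal A,\mathcal B$ are not isometrically isomorphic. $\blacksquare$

## 8. A family of $2^{\aleph_1}$ algebras from disjoint stationary sets

**Proof of Theorem 2.** Given $\varepsilon>0$, fix $t\in(0,1)$ with $(1-t)^{-2}\le1+\varepsilon$.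

**Step 1: the family.** The club $\Lambda$ is stationary. By the Ulam–Solovay theorem (Jech, *Set Theory*, Thm 8.10) it contains pairwise disjoint stationary sets $\Sigma_\nu$ $(\nu<\omega_1)$. For $X\subseteq\omega_1$ put $\Sigma_X=\bigcup_{\nu\in X}\Sigma_\nu$. If $X\ne Y$ and $\nu\in X\triangle Y$, then $\Sigma_\nu\subseteq\Sigma_X\triangle\Sigma_Y$ by disjointness, so $\Sigma_X\triangle\Sigma_Y$ meets every club. By Proposition 11 the $2^{\aleph_1}$ algebras $\mathcal B_{\Sigma_X}$ are pairwise not Jordan $*$-isomorphic. By Proposition 7 their structure spaces are homeomorphic.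

**Step 2: density character.** Each $\mathcal B_{\Sigma_X}$ is linearly homeomorphic to $\mathcal A$. The functions that are constant off a finite set, with values finite matrices in the $E_{\alpha\beta}$ with entries in $\mathbb Q(i)$, form a dense set of cardinality $\aleph_1$ in $\mathcal A$. The constant functions $E_{\alpha\alpha}$ have mutual distance $1$, so no smaller dense set exists.

**Step 3: distances.** Consider $\theta_{\Sigma_Y}\theta_{\Sigma_X}^{-1}$ at $i=(\delta,n)$; at $\infty$ it is the identity. It is the identity if $\delta$ lies in both or neither of $\Sigma_X,\Sigma_Y$. It is $b\mapsto h_i^{-1/2}bh_i^{-1/2}$ if $\delta\in\Sigma_X\setminus\Sigma_Y$, and $b\mapsto h_i^{1/2}bh_i^{1/2}$ if $\delta\in\Sigma_Y\setminus\Sigma_X$, where $h_i=1+t(E_{\gamma\delta}+E_{\delta\gamma})$ with $\gamma=\gamma_n^\delta$. So this map and its inverse have norm at most $\max(1+t,(1-t)^{-1})=(1-t)^{-1}$, and the Banach–Mazur distance is at most $(1-t)^{-2}\le1+\varepsilon$.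

**Step 4: order.** $M_m(\mathcal B_\Sigma)$ is a $C^*$-subalgebra of $\ell^\infty(\alpha I,M_m(\mathcal K(H)))$, so positivity is decided fibrewise. On the fibre at $i$ the map $\theta_\Sigma$ acts on matrices as $x\mapsto(1\otimes h_i^{1/2})x(1\otimes h_i^{1/2})$, which preserves positivity in both directions. So each $\theta_\Sigma$, and each $\theta_{\Sigma_Y}\theta_{\Sigma_X}^{-1}$, is a complete order isomorphism, and by Proposition 7 these maps induce the homeomorphisms.

**Step 5: the number is optimal.** A $C^*$-algebra of density character $\le\aleph_1$ has a dense $\mathbb Q(i)$-$*$-subalgebra of cardinality $\le\aleph_1$, namely the one generated by a dense set of that size. As the completion of this normed $*$-algebra, the $C^*$-algebra is determined by it up to $*$-isomorphism. On a set of cardinality $\le\aleph_1$ there are at most $\aleph_1^{\aleph_1}=2^{\aleph_1}$ choices of operations and $(2^{\aleph_0})^{\aleph_1}=2^{\aleph_1}$ choices of norm. So there are at most $2^{\aleph_1}$ such algebras up to $*$-isomorphism. $\blacksquare$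

## 9. Representations, ideals and closed subspaces read off from $\mathcal S(\mathcal C)$

We turn to Theorem 3. First we must see what $\mathcal S(\mathcal C)$ remembers about a general $C^*$-algebra $\mathcal C$. For $\xi,\eta\in H_\pi$ let $\xi\otimes\bar\eta$ be the operator $x\mapsto\langle x,\eta\rangle\xi$. A finite sum $\phi=\sum_l\omega^\pi_{\xi_l,\eta_l}$ is then $\phi(a)=\mathrm{Tr}(\pi(a)R)$ with $R=\sum_l\xi_l\otimes\bar\eta_l$.

**Lemma 12.** Let $\pi_1,\dots,\pi_r$ be pairwise inequivalent irreducible representations of $\mathcal C$ and $R_k$ finite-rank operators on $H_{\pi_k}$. If $\sum_k\mathrm{Tr}(\pi_k(a)R_k)=0$ for all $a\in\mathcal C$, then all $R_k=0$.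

*Proof.* By transitivity choose $a$ with $\pi_k(a)=R_k^*$ on the finite-dimensional space $\operatorname{ran}R_k$, for all $k$. Then $0=\sum_k\mathrm{Tr}(R_k^*R_k)$, so all $R_k=0$. $\square$

So combinations of coefficient functionals correspond faithfully to families of finite-rank operators, one for each class of representations. Two functionals have the same kernel iff they are proportional. Hence a point $[\pi;\xi,\eta]$ determines the class of $\pi$ and the two lines $\mathbb C\xi,\mathbb C\eta$. Also, $\bigcap_{l\le m}\ker f_l\subseteq\ker f$ iff $f\in\mathrm{span}\{f_1,\dots,f_m\}$. So the closure of a finite set of points consists of the kernels of the extreme functionals in the span of the corresponding functionals.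

**Definition (adjacency).** Points $p\ne q$ are *adjacent* if $\mathrm{cl}\{p,q\}\ne\{p,q\}$.

In $\mathcal S(M_2)$, $\{a_{11}=0\}$ and $\{a_{21}=0\}$ are adjacent, while $\{a_{11}=0\}$ and $\{a_{22}=0\}$ are not. In $\mathcal S(C(L))$ no two points are adjacent.

**Lemma 13.** Let $\mathcal C$ be a $C^*$-algebra and $\mathcal S_\pi=\{[\pi;\xi,\eta]:\xi,\eta\in H_\pi\setminus\{0\}\}$.

1. Two distinct points are adjacent iff they belong to the same class $\pi$ and share exactly one of their two lines. The connected components of the adjacency graph are the sets $\mathcal S_\pi\cong P(H_\pi)\times P(H_\pi)$, one for each class.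
2. If $\mathcal U=\bigcup_{\pi\in E}\mathcal S_\pi$ is a union of components, then $\bigcap\mathcal U=\bigcap_{\pi\in E}\ker\pi$ is an ideal. If $\mathcal I$ is an ideal, its hull $\{N\in\mathcal S(\mathcal C):\mathcal I\subseteq N\}$ is closed and is the union of the $\mathcal S_\pi$ with $\pi(\mathcal I)=0$. In particular, $\mathrm{cl}(\mathcal U)$ is the union of the $\mathcal S_\pi$ with $\ker\pi\supseteq\bigcap\mathcal U$.
3. For fixed $\pi$, $\eta\ne0$ and nonzero $\xi_j\in H_\pi$, $\mathrm{cl}\{[\pi;\xi_j,\eta]\}_j=\{[\pi;\xi,\eta]:0\ne\xi\in M\}$ with $M=\overline{\mathrm{span}}\{\xi_j\}$. The symmetric statement holds for fixed $\xi$.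
4. For $a\in\mathcal C$ the set $Z(a)=\{N\in\mathcal S(\mathcal C):a\in N\}$ is closed, and $\bigcap\mathcal S(\mathcal C)=0$.

*Proof of 1.* Consider a combination of the two functionals with both coefficients nonzero. If the representations are inequivalent, it has nonzero components in two classes; by Lemma 12 it is not a multiple of a single coefficient functional. If both points belong to $\pi$ and neither the $\xi$'s nor the $\eta$'s are proportional, the corresponding operator has rank $2$, so again, by Lemma 12, it is not of the form $\omega^\tau_{\xi'',\eta''}$. In both cases $\mathrm{cl}\{p,q\}=\{p,q\}$. If, say, $p=[\pi;\xi,\eta]$ and $q=[\pi;\xi',\eta]$ with $\xi,\xi'$ not proportional, the closure contains all $[\pi;\xi+s\xi',\eta]$, $s\in\mathbb C$, and is infinite; similarly for a common $\xi$. So adjacency stays inside $\mathcal S_\pi$, and $[\pi;\xi,\eta]$ is joined to $[\pi;\xi',\eta']$ through $[\pi;\xi',\eta]$.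

*Proof of 2.* Clearly $\bigcap\mathcal S_\pi=\ker\pi$. A hull is closed by definition of $\mathrm{cl}$. Suppose $\omega^\pi_{\xi,\eta}$ vanishes on $\mathcal I$ with $\xi,\eta\ne0$ but $\pi(\mathcal I)\ne0$. The closed subspace $\{x:\pi(\mathcal I)x=0\}$ is invariant and not $H_\pi$, hence $0$. So $\overline{\pi(\mathcal I)\xi}$ is nonzero and invariant, hence $H_\pi$, and $\eta\perp H_\pi$, a contradiction. The last statement is the case $\mathcal I=\bigcap\mathcal U$.

*Proof of 3.* The inclusion $\supseteq$ holds because $\langle\pi(a)\xi,\eta\rangle$ is linear and continuous in $\xi$. For $\subseteq$ let $\|\eta\|=1$. The map $\xi\mapsto\omega^\pi_{\xi,\eta}$ is linear, isometric (by Lemma 4 it sends unit vectors to norm-one functionals), and weak-to-weak$^*$ continuous since $\omega^\pi_{\xi,\eta}(a)=\langle\xi,\pi(a^*)\eta\rangle$. So the unit ball of $\mathcal E=\{\omega^\pi_{\xi,\eta}:\xi\in M\}$ is the image of the weakly compact unit ball of $M$ and is weak$^*$ compact. By Krein–Smulian, $\mathcal E$ is weak$^*$ closed. The span of the $\omega^\pi_{\xi_j,\eta}$ is norm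 dense in $\mathcal E$, so $\bigcap_j[\pi;\xi_j,\eta]$ is the preannihilator of $\mathcal E$. A functional vanishing on it lies in the weak$^*$ closure of $\mathcal E$, which is $\mathcal E$. For fixed $\xi$ use the conjugate-linear isometry $\eta\mapsto\omega^\pi_{\xi,\eta}$, whose image of a closed subspace is again a linear subspace.

*Proof of 4.* If $\bigcap Z(a)\subseteq N$, then $a\in N$. The intersection of all points is the intersection of all $\ker\pi$, which is $0$ by fact 2. $\square$

A homeomorphism preserves adjacency, hence components. These facts are used constantly below.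

## 10. Splitting along the summands

Let $\mathcal A=c_0\text{-}\bigoplus_j\mathcal A_j$ be as in Theorem 3 and $\Phi:\mathcal S(\mathcal A)\to\mathcal S(\mathcal B)$ a homeomorphism. (If there are no summands, $\mathcal S(\mathcal B)=\emptyset$ and $\mathcal B=0=\mathcal A$.) We show that $\mathcal B$ decomposes in the same way.

**Step 1: the summands partition $\mathcal S(\mathcal A)$.** Let $\mathcal U_j$ be the union of the $\mathcal S_\pi$ with $\pi|_{\mathcal A_j}\ne0$. If $\pi|_{\mathcal A_j}\neq0$, then $\pi(\mathcal A_j)H_\pi$ spans a dense subspace, and $\mathcal A_k\mathcal A_j=0$ forces $\pi(\mathcal A_k)=0$ for $k\ne j$. Not all $\pi|_{\mathcal A_j}$ vanish, since the $\mathcal A_j$ span a dense subspace of $\mathcal A$. So the $\mathcal U_j$ partition $\mathcal S(\mathcal A)$. Moreover $\mathcal U_j$ and $\mathcal U_j^c$ are the hulls of $c_0\text{-}\bigoplus_{k\ne j}\mathcal A_k$ and of $\mathcal A_j$, so both are closed.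

**Step 2: each $\mathcal U_j$ gives a direct summand of $\mathcal B$.** Put $\mathcal I_j=\bigcap\Phi(\mathcal U_j^c)$ and $\mathcal L_j=\bigcap\Phi(\mathcal U_j)$. The sets $\Phi(\mathcal U_j),\Phi(\mathcal U_j^c)$ are closed unions of components. So $\mathcal I_j,\mathcal L_j$ are ideals with hulls $\Phi(\mathcal U_j^c)$ and $\Phi(\mathcal U_j)$, by Lemma 13. Then $\mathcal I_j\cap\mathcal L_j=\bigcap\mathcal S(\mathcal B)=0$, and no irreducible representation kills both, because the hulls are disjoint. By fact 2, the ideal $\mathcal I_j+\mathcal L_j$ is $\mathcal B$. So $\mathcal B=\mathcal I_j\oplus\mathcal L_j$.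

**Step 3: $\mathcal B=c_0\text{-}\bigoplus_j\mathcal I_j$.** For $j\ne k$, $\mathcal U_j^c\cup\mathcal U_k^c=\mathcal S(\mathcal A)$, so $\mathcal I_j\cap\mathcal I_k=\bigcap\mathcal S(\mathcal B)=0$ and $\mathcal I_j\mathcal I_k=0$. An irreducible representation killing all $\mathcal I_j$ would have its points in $\bigcap_j\Phi(\mathcal U_j^c)=\Phi(\bigcap_j\mathcal U_j^c)=\emptyset$. So the closed ideal generated by the $\mathcal I_j$ is $\mathcal B$. Finite sums of elements of mutually orthogonal ideals have the maximum norm; completing gives the claim.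

**Step 4: the summands have homeomorphic structure spaces.** The irreducible representations with points in $\mathcal U_j$ are those of $\mathcal A_j$ composed with the projection $\mathcal A\to\mathcal A_j$. So the points of $\mathcal U_j$ are the sets $N\oplus\mathcal A_j'$ with $N\in\mathcal S(\mathcal A_j)$ and $\mathcal A_j'=c_0\text{-}\bigoplus_{k\ne j}\mathcal A_k$. For nonempty $\mathcal F\subseteq\mathcal S(\mathcal A_j)$ we have $\bigcap_{N\in\mathcal F}(N\oplus\mathcal A_j')=(\bigcap\mathcal F)\oplus\mathcal A_j'$, and $\mathcal U_j$ is closed. Hence closures in $\mathcal S(\mathcal A_j)$ and in $\mathcal U_j\subseteq\mathcal S(\mathcal A)$ agree. The same holds for $\mathcal I_j$ and $\Phi(\mathcal U_j)$, the hull of $\mathcal L_j$, in $\mathcal B=\mathcal I_j\oplus\mathcal L_j$. So $\mathcal S(\mathcal A_j)\cong\mathcal U_j\cong\Phi(\mathcal U_j)\cong\mathcal S(\mathcal I_j)$.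

**Step 5: reassembling.** If $\mathcal A_j$ and $\mathcal I_j$ are Jordan $*$-isomorphic for every $j$, then, Jordan $*$-isomorphisms being isometric, these maps combine to a Jordan $*$-isomorphism $\mathcal A\to\mathcal B$. So from now on $\mathcal A$ is either unital and primitive or $\mathcal K(H)$ with $H\ne0$.

## 11. One summand: lattices of subspaces and the identity $\mathcal A=T^*\mathcal BS$

**Step 1: both algebras act irreducibly and faithfully.** Let $\pi$ be a faithful irreducible representation of $\mathcal A$; regard $\mathcal A\subseteq B(H)$, $H=H_\pi$. Let $\Phi(\mathcal S_\pi)=\mathcal S_{\pi'}$. By Lemma 13(2), $\mathrm{cl}(\mathcal S_\pi)=\mathcal S(\mathcal A)$ because $\ker\pi=0$. So $\mathrm{cl}(\mathcal S_{\pi'})=\mathcal S(\mathcal B)$, and $\ker\pi'=\bigcap\mathcal S_{\pi'}=\bigcap\mathcal S(\mathcal B)=0$. Regard $\mathcal B\subseteq B(H')$, $H'=H_{\pi'}$, and write $[\xi,\eta]$ for points of $\mathcal S_\pi$ and of $\mathcal S_{\pi'}$.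

**Step 2: finite dimension.** Let $\dim H=n<\infty$, so $\mathcal A=M_n$. A closed set is determined by the span of its functionals, so a strict chain of closed sets gives a strict chain of subspaces of $M_n^*$, with at most $n^2$ strict inclusions. Adding the coordinate functionals one by one attains $n^2$. If $\dim H'$ were infinite, Lemma 13(3) would give arbitrarily long chains $\{[\xi,\eta]:0\ne\xi\in M\}$ in $\mathcal S(\mathcal B)$. So $m=\dim H'<\infty$, $\mathcal B=M_m$, $m^2=n^2$, and $\mathcal B\cong\mathcal A$. From now on $\dim H=\infty$.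

**Step 3: $\Phi$ splits into two maps on lines.** By Lemma 13(1), two points of $\mathcal S_\pi=P(H)\times P(H)$ are adjacent iff they share exactly one coordinate. Suppose $p,q$ share the first coordinate, and $r$ is adjacent to both but does not have that first coordinate. Then $r$ shares its second coordinate with both $p$ and $q$, which is impossible as theirs differ. So the maximal cliques are the sets $\{[\xi]\}\times P(H)$ and $P(H)\times\{[\eta]\}$. Distinct cliques of one family are disjoint, and cliques of different families meet. Hence "equal or disjoint" is an equivalence relation on maximal cliques whose two classes are the two families. The same holds for $\mathcal S_{\pi'}$, which is infinite, so $\dim H'\ge2$. Therefore $\Phi$ preserves or interchanges the families. If it interchanges them, compose it with the homeomorphism $N\mapsto N^*$ of $\mathcal S(\mathcal B)$; since $\langle b^*\eta,\xi\rangle=\overline{\langle b\xi,\eta\rangle}$, this maps $[\xi,\eta]$ to $[\eta,\xi]$. As a point is the intersection of its two cliques, we may assume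
$$\Phi[\xi,\eta]=[f(\xi),g(\eta)]\qquad\text{with bijections }f,g:P(H)\to P(H').$$

**Step 4: $f$ and $g$ come from operators.** Fix $\eta$ and let $M\subseteq H$ be a closed subspace. By Lemma 13(3), $\{[\xi,\eta]:0\ne\xi\in M\}$ is closed. Its image is a closed subset of $P(H')\times\{g(\eta)\}$, so, again by Lemma 13(3), the lines $f(\xi)$, $0\neq\xi\in M$, are exactly the lines in a closed subspace of $H'$. The same holds for $\Phi^{-1}$. So $f$, and likewise $g$, induces an isomorphism of the lattices of closed subspaces of $H$ and $H'$; comparing chains, $\dim H'=\infty$. By the theorem of Kakutani–Mackey (Bull. AMS 52 (1946)) and Fillmore–Longstaff (Canad. J. Math. 36 (1984), 820–829), every isomorphism between the lattices of closed subspaces of infinite-dimensional complex Banach spaces is $M\mapsto SM$ for a bicontinuous bijection $S$ that is linear or conjugate-linear. So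
$$\Phi[\xi,\eta]=[S\xi,T\eta]$$
with such $S$ and $T$.

**Step 5: $S$ and $T$ are of the same type.** Let $\xi_1,\xi_2$ and $\eta_1,\eta_2$ be linearly independent pairs and $\omega_{jk}=\omega_{\xi_j,\eta_k}$. Then $\omega_{\sum u_j\xi_j,\sum v_k\eta_k}=\sum u_j\bar v_k\omega_{jk}$. The points $[\xi_1,\eta_1]$, $[\xi_2,\eta_2]$, $[\xi_1+\xi_2,\eta_1+\eta_2]$ have span $\mathrm{span}\{\omega_{11},\omega_{22},\omega_{12}+\omega_{21}\}$, that is, symmetric coefficient matrices. A matrix $(u_j\bar v_k)$ of rank one is symmetric iff $u$ is proportional to $\bar v$. So the closure of the three points is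
$$\{[\xi_2,\eta_2]\}\cup\{[\xi_1+s\xi_2,\ \eta_1+\bar s\eta_2]:s\in\mathbb C\}. \tag{4}$$
It contains $[\xi_1+i\xi_2,\eta_1-i\eta_2]$, and the image of this point must lie in the closure of the three image points, given by (4) for $S\xi_j,T\eta_j$. If $S$ is linear and $T$ conjugate-linear, the image is $[S\xi_1+iS\xi_2,T\eta_1+iT\eta_2]$, while (4) with $s=i$ requires $T\eta_1-iT\eta_2$. If $S$ is conjugate-linear and $T$ linear, it is $[S\xi_1-iS\xi_2,T\eta_1-iT\eta_2]$, while (4) with $s=-i$ requires $T\eta_1+iT\eta_2$. Both are contradictions.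

**Step 6: we may take $S,T$ linear.** If both are conjugate-linear, choose an antiunitary $c$ on $H'$ and put $\mathcal B_c=c\mathcal Bc^{-1}$. The map $\kappa(b)=cbc^{-1}$ is a conjugate-linear isometric bijection $\mathcal B\to\mathcal B_c$, and $f\mapsto\overline{f\circ\kappa^{-1}}$ carries extreme points of the dual ball of $\mathcal B$ onto those for $\mathcal B_c$. So $N\mapsto cNc^{-1}$ is a homeomorphism $\mathcal S(\mathcal B)\to\mathcal S(\mathcal B_c)$. Since $\langle cbc^{-1}c\xi,c\eta\rangle=\overline{\langle b\xi,\eta\rangle}$, it maps $[\xi,\eta]$ to $[c\xi,c\eta]$. Composing $\Phi$ with it replaces $S,T$ by the linear operators $cS,cT$, and $\mathcal B$ by $\mathcal B_c$. The map $b\mapsto cb^*c^{-1}$ is a linear $*$-anti-isomorphism $\mathcal B\to\mathcal B_c$, so $\mathcal B$ and $\mathcal B_c$ are Jordan $*$-isomorphic and the replacement is harmless.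

**Step 7: $\mathcal A=T^*\mathcal BS$.** This is where the closed sets $Z(a)$ recover the algebra itself. Let $0\ne a\in\mathcal A$. By Lemma 13(4), $Z(a)$ is closed and is not $\mathcal S(\mathcal A)$. So $\Phi(Z(a))$ is closed and is not $\mathcal S(\mathcal B)$. If $\bigcap\Phi(Z(a))$ were $0$, the closure of $\Phi(Z(a))$ would be $\mathcal S(\mathcal B)$. So there is $0\ne b\in\bigcap\Phi(Z(a))$. Whenever $\langle a\xi,\eta\rangle=0$ with $\xi,\eta\neq0$, we have $[\xi,\eta]\in Z(a)$, hence $b\in[S\xi,T\eta]$, i.e. $\langle T^*bS\xi,\eta\rangle=0$. So $T^*bS\xi$ is orthogonal to every $\eta\perp a\xi$, and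
$$T^*bS\xi\in\mathbb C\,a\xi\qquad\text{for every }\xi\in H .$$
In particular $\ker a\subseteq\ker T^*bS$, so $\Gamma(a\xi)=T^*bS\xi$ defines a linear map on $\operatorname{ran}a$ with $\Gamma y\in\mathbb Cy$ for all $y$. Such a map is a scalar: for independent $y,z$ with $\Gamma y=\mu y$, $\Gamma z=\nu z$, $\Gamma(y+z)\in\mathbb C(y+z)$ forces $\mu=\nu$. So $T^*bS=\lambda a$, and $\lambda\ne0$ since $b\ne0$ and $S,T^*$ are bijective. Thus $a=\lambda^{-1}T^*bS\in T^*\mathcal BS$. Applied to $\Phi^{-1}$, which is given by $S^{-1},T^{-1}$, the same argument yields $\mathcal B\subseteq(T^*)^{-1}\mathcal AS^{-1}$. Together, $\mathcal A=T^*\mathcal BS$.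

**Step 8: the case $\mathcal A=\mathcal K(H)$.** Then $\mathcal B=(T^*)^{-1}\mathcal K(H)S^{-1}=\mathcal K(H')$. As $S$ is a linear homeomorphism $H\to H'$, $\dim H=\dim H'$ and $\mathcal A\cong\mathcal B$.

**Step 9: the unital case.** The unit of $\mathcal A$ is the identity of $H$, so $1=T^*b_0S$ for some $b_0\in\mathcal B$, and $b_0=(T^*)^{-1}S^{-1}$ is invertible in $B(H')$. The spectrum of $b_0^*b_0\in\mathcal B$ lies in some $[m,m']$ with $m>0$. Continuous functions on $[0,m']$ that vanish at $0$ and equal $1$, respectively $1/s$, on $[m,m']$ show by functional calculus that $1\in\mathcal B$ and $(b_0^*b_0)^{-1}\in\mathcal B$. Hence $b_0^{-1}=(b_0^*b_0)^{-1}b_0^*\in\mathcal B$. From $T^*=S^{-1}b_0^{-1}$ we get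
$$\mathcal A=S^{-1}b_0^{-1}\mathcal BS=S^{-1}\mathcal BS,$$
so $a\mapsto SaS^{-1}$ is an algebra isomorphism $\mathcal A\to\mathcal B$. By Gardner's theorem (*On isomorphisms of $C^*$-algebras*, Amer. J. Math. 87 (1965); also Sakai, *$C^*$-Algebras and $W^*$-Algebras*, §4.1), algebraically isomorphic $C^*$-algebras are $*$-isomorphic.

In Steps 8 and 9, undoing the possible replacement of $\mathcal B$ by $\mathcal B_c$ from Step 6, we conclude that $\mathcal A$ and the original $\mathcal B$ are Jordan $*$-isomorphic. With Section 10 this proves Theorem 3. $\blacksquare$
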